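\title{Extension operators for separable compact spaces under Martin's Axiom}

\begin{abstract}
Let $L$ be a compact space obtained from a compact space $K$ by adding countably many isolated points. We prove under $\mathsf{MA}_\kappa$ that if $K$ is separable and has weight at most $\kappa$, then the continuous functions on $K$ can be extended to $L$ by a linear operator of norm at most $3$. Hence it is consistent that such operators exist for all separable compact spaces of weight $\omega_1$; this statement is independent of ZFC. In ZFC, the constant $3$ cannot be lowered and separability cannot be dropped. The proof goes through a theorem on approximating sequences of unbounded functionals on subspaces of $\ell_\infty$, which also shows that under $\mathsf{MA}_\kappa$ every exact sequence $0\to c_0\to Y\to X\to 0$ splits when $X$ embeds in $\ell_\infty$ and has density at most $\kappa$.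
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, spaces are Hausdorff, compact spaces are nonempty and scalars are real. For a compact space $K$, $C(K)$ is the Banach space of continuous real functions on $K$ with the supremum norm. If $K\subseteq L$ are compact, an \emph{extension operator} is a bounded linear operator $E:C(K)\to C(L)$ with $Ef|_K=f$ for all $f\in C(K)$.

By Tietze's theorem every $f\in C(K)$ has a continuous extension to $L$ of the same norm. Extending the members of an algebraic basis of $C(K)$ one by one, we can also choose extensions that depend linearly on $f$, but then all control of the norm is lost. An extension operator is a choice that is linear and bounded at once. A retraction $r:L\to K$ gives one of norm one, $Ef=f\circ r$. We study the simplest way of enlarging $K$: a compact space $L\supseteq K$ is a \emph{countable discrete extension} of $K$ if $L\setminus K$ is a countable discrete space.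

The \emph{weight} of a space is the least cardinality of a base of its topology. A \emph{compact line} is a compact space carrying a linear order in which all sets $\{x:x>a\}$ and $\{x:x<b\}$ are open. The following results are known.
\begin{enumerate}
\item[(K1)] (Dugundji) If $K$ has countable weight, then every countable discrete extension $L$ of $K$ admits an extension operator $C(K)\to C(L)$ of norm one.
\item[(K2)] If the weight of a separable compact line $K$ is at least the least cardinality of a set of reals that cannot be covered by a sequence of closed sets of measure zero, then $K$ has a countable discrete extension $L$ with no extension operator $C(K)\to C(L)$.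
\item[(K3)] Under Martin's Axiom $\mathsf{MA}$, if $K$ is a separable compact line of uncountable weight less than $\mathfrak c$, then every countable discrete extension $L$ of $K$ admits an extension operator $C(K)\to C(L)$ of norm at most three.
\end{enumerate}
The problem, posed in \cite{AK}, is whether (K3) has an analogue without the linear order.

\medskip
\noindent\textbf{Question.} \emph{Is it consistent relative to ZFC that for every separable compact space $K$ of weight $\omega_1$ and every countable discrete extension $L$ of $K$ there is an extension operator $C(K)\to C(L)$?}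
\medskip

Consistency is the most one can ask for, since (K2) gives a counterexample under the continuum hypothesis (Corollary~\ref{cor:independent}). There is a reason to expect a positive answer: for countable weight the operator comes from a diagonal argument through countably many tasks (Proposition~\ref{prop:countable}), and Martin's Axiom allows such arguments to run through $\omega_1$ tasks, provided that the finite approximations satisfy a chain condition. There is also a reason for caution: the one-point compactification of a discrete space of size $\omega_1$ has weight $\omega_1$ and, in ZFC, a countable discrete extension with no extension operator (Proposition~\ref{prop:nonseparable}). So the chain condition has to be extracted from separability.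

We recall the axiom. Elements of a partially ordered set $(P,\le)$ are called \emph{conditions}; $c'\le c$ is read ``$c'$ extends $c$''. Two conditions are \emph{compatible} if they have a common extension, and $P$ is \emph{ccc} if every uncountable set of conditions contains two distinct compatible ones. A set $D\subseteq P$ is \emph{dense} if every condition has an extension in $D$. A \emph{filter} is a nonempty set $G\subseteq P$, closed upward, in which any two members have a common extension belonging to $G$. For an infinite cardinal $\kappa$, $\mathsf{MA}_\kappa$ says that for every ccc poset $P$ and every family of at most $\kappa$ dense subsets of $P$ there is a filter meeting all of them. $\mathsf{MA}$ says that $\mathsf{MA}_\kappa$ holds for all $\kappa<\mathfrak c$. By the theorem of Solovay and Tennenbaum, $\mathsf{MA}+\neg\mathsf{CH}$ is consistent relative to ZFC.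

\begin{theorem}\label{thm:main}
Assume $\mathsf{MA}_\kappa$, where $\kappa\ge\omega_1$. If $K$ is a separable compact space of weight at most $\kappa$, then for every countable discrete extension $L$ of $K$ there is an extension operator $E:C(K)\to C(L)$ with $\|E\|\le3$. In particular, under $\mathsf{MA}$ this holds for all separable compact $K$ of weight less than $\mathfrak c$, and under $\mathsf{MA}+\neg\mathsf{CH}$ for all separable compact $K$ of weight $\omega_1$.
\end{theorem}

The answer to the Question is therefore yes. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a statement about sequences of functionals on a Banach space, Theorem~\ref{thm:A}. Section~\ref{sec:two} contains the one analytic estimate of the proof and explains on a seven-point space where the constant $3$ comes from. Sections~\ref{sec:poset} and~\ref{sec:knaster} define the poset and verify the chain condition. Section~\ref{sec:limits} shows that neither the constant, nor separability, nor the axiom can be removed, and Section~\ref{sec:twisted} applies Theorem~\ref{thm:A} to exact sequences of Banach spaces.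

We write $\omega=\{0,1,2,\dots\}$, $B_{X^*}$ for the closed unit ball of the dual of a Banach space $X$, $1_C$ for the indicator function of $C$, $\mathbf 1$ for the constant function one and $\delta_x$ for evaluation at the point $x$. If $p$ is a linear functional defined on a subspace containing $F\subseteq X$, then $\|p|_F\|$ is the norm of its restriction to $F$; it is finite when $F$ is finite-dimensional.

\section{From extension operators to sequences of functionals}\label{sec:reduction}

Let $L$ be a countable discrete extension of $K$. Since $K$ is compact, it is closed in $L$; hence $L\setminus K$ is open and its points are isolated in $L$. If $L\setminus K$ is finite, then $K$ is clopen, and sending $L\setminus K$ to a fixed point of $K$ defines a retraction. So we assume from now on that $L\setminus K=\{a_n:n\in\omega\}$, enumerated without repetitions.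

\begin{lemma}\label{lem:null}
\begin{enumerate}
\item[(a)] If $g\in C(L)$, then $\limsup_n|g(a_n)|\le\|g|_K\|$. In particular, if $g,g'\in C(L)$ agree on $K$, then $g(a_n)-g'(a_n)\to0$.
\item[(b)] If $h:L\to\mathbb R$ vanishes on $K$ and $h(a_n)\to0$, then $h$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\varepsilon>0$ the set $\{|g|\ge\|g|_K\|+\varepsilon\}$ is a compact subset of the discrete space $L\setminus K$, hence finite. (b) For $\varepsilon>0$ the set $\{|h|\ge\varepsilon\}$ is finite, hence closed, so $\{|h|<\varepsilon\}$ is an open set containing $K$. Thus $h$ is continuous at the points of $K$, and all other points are isolated.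
\end{proof}

An extension operator $E$ is determined by the functionals $\nu_n(f)=Ef(a_n)$, which form a bounded sequence in $C(K)^*$. By Lemma~\ref{lem:null}, what is required of them is asymptotic agreement with any one linear choice of extensions.

\begin{proposition}\label{prop:reduction}
Let $V\subseteq C(K)$ be a dense linear subspace, let $\tau:V\to C(L)$ be a linear map with $\tau(f)|_K=f$, and put $p_n(f)=\tau(f)(a_n)$. Then $\limsup_n|p_n(f)|\le\|f\|$ for $f\in V$. If $\nu_n\in C(K)^*$ satisfy $\|\nu_n\|\le r$ for all $n$, where $r\ge1$, and $\nu_n(f)-p_n(f)\to0$ for $f\in V$, then the formulas $Ef|_K=f$, $Ef(a_n)=\nu_n(f)$ define an extension operator with $\|E\|\le r$.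
\end{proposition}

\begin{proof}
The first claim is Lemma~\ref{lem:null}(a). The map $E$ is linear from $C(K)$ to the bounded functions on $L$, and $\sup_L|Ef|\le r\|f\|$. For $f\in V$ the function $Ef-\tau(f)$ vanishes on $K$ and tends to $0$ along $(a_n)$, so $Ef$ is continuous by Lemma~\ref{lem:null}(b). For general $f$ take $f_k\in V$ with $f_k\to f$; then $\sup_L|Ef-Ef_k|\le r\|f-f_k\|\to0$, so $Ef$ is a uniform limit of continuous functions.
\end{proof}

The functionals $p_n$ need not be bounded, since $\tau$ is only linear. The task is to replace them by uniformly bounded functionals with the same asymptotic behavior. This no longer involves $K$, except through one consequence of separability. Call $\Delta\subseteq B_{X^*}$ \emph{norming} if $\|x\|=\sup_{d\in\Delta}|d(x)|$ for all $x\in X$. If $D$ is dense in $K$, then $\{\delta_d:d\in D\}$ is norming for $C(K)$. A Banach space has a countable norming set exactly when it is isometric to a subspace of $\ell_\infty$: use the map $x\mapsto(d(x))_{d\in\Delta}$ in one direction and the coordinate functionals in the other.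

\begin{theorem}\label{thm:A}
Assume $\mathsf{MA}_\kappa$, where $\kappa\ge\omega_1$. Let $X$ be a Banach space with a countable norming set $\Delta\subseteq B_{X^*}$, let $V\subseteq X$ be a linear subspace with an algebraic basis of size at most $\kappa$, and let $p_n:V\to\mathbb R$ $(n\in\omega)$ be linear functionals, not assumed bounded, such that
\begin{equation}\label{eq:limsup}
\limsup_n|p_n(f)|\le\|f\|\qquad(f\in V).
\end{equation}
Then there are $\nu_n\in X^*$ with $\|\nu_n\|\le3$ and $\nu_n(f)-p_n(f)\to0$ for every $f\in V$.
\end{theorem}

Hypothesis \eqref{eq:limsup} will be used only through the following uniform version.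

\begin{lemma}\label{lem:threshold}
Assume \eqref{eq:limsup}. For every finite-dimensional $F\subseteq V$ and every $\delta>0$ there is $m$ with $\|p_n|_F\|\le1+\delta$ for all $n\ge m$.
\end{lemma}

\begin{proof}
We may assume $F\ne\{0\}$. Take $\eta\in(0,1)$ with $(1+\eta)/(1-\eta)\le1+\delta$ and a finite $\eta$-net $R$ of the unit sphere of $F$, contained in the sphere. By \eqref{eq:limsup} there is $m$ with $|p_n(w)|\le1+\eta$ for $w\in R$, $n\ge m$. For a unit vector $x\in F$ and $w\in R$ with $\|x-w\|\le\eta$ we get $|p_n(x)|\le1+\eta+\eta\|p_n|_F\|$. Taking the supremum over $x$ gives $(1-\eta)\|p_n|_F\|\le1+\eta$.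
\end{proof}

When $V$ has countable dimension, this lemma and the Hahn--Banach theorem solve the problem in ZFC, with constant $1$ and with no assumption on $X$. The argument is the model for the poset of Section~\ref{sec:poset}.

\begin{proposition}\label{prop:countable}
Let $X$ be a Banach space, $V\subseteq X$ a subspace with a countable algebraic basis, and let $p_n$ satisfy \eqref{eq:limsup}. Then there are $\nu_n\in B_{X^*}$ with $\nu_n(f)-p_n(f)\to0$ for $f\in V$.
\end{proposition}

\begin{proof}
Write $V=\bigcup_{k\ge1}F_k$ with $F_1\subseteq F_2\subseteq\cdots$ finite-dimensional, and choose $m_1<m_2<\cdots$ with $\|p_n|_{F_k}\|\le1+1/k$ for $n\ge m_k$. Put $\nu_n=0$ for $n<m_1$. For $m_k\le n<m_{k+1}$ let $\nu_n\in B_{X^*}$ be a Hahn--Banach extension of $\frac{k}{k+1}\,p_n|_{F_k}$. If $f\in F_k$ and $m_k\le n<m_{k+1}$, then $|\nu_n(f)-p_n(f)|=\frac1{k+1}|p_n(f)|\le\|f\|/k$. Every $f\in V$ lies in $F_k$ for all large $k$.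
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]
Let $K$ have weight at most $\lambda$, an infinite cardinal. Then $K$ embeds in $[0,1]^\lambda$, and by the Stone--Weierstrass theorem the polynomials with rational coefficients in the coordinate functions form a dense subset of $C(K)$ of size at most $\lambda$. Its linear span $V$ has an algebraic basis of size at most $\lambda$. Extend each basis element to $L$ by Tietze's theorem and extend linearly; this gives $\tau$ and $p_n$ as in Proposition~\ref{prop:reduction}, and \eqref{eq:limsup} holds.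

For $\lambda=\kappa$, apply Theorem~\ref{thm:A} with $\Delta=\{\delta_d:d\in D\}$, where $D\subseteq K$ is countable and dense, and then Proposition~\ref{prop:reduction} with $r=3$. Now assume $\mathsf{MA}$ and let $K$ have weight less than $\mathfrak c$. If the weight is uncountable, call it $\kappa$; then $\mathsf{MA}_\kappa$ holds. If it is countable, take $\lambda=\omega$ and use Proposition~\ref{prop:countable}, which gives norm one, as in (K1). Under $\neg\mathsf{CH}$ we have $\omega_1<\mathfrak c$.
\end{proof}

\begin{remark}\label{rem:isometric}
Separability of $K$ was used only to find a countable norming set in $B_{C(K)^*}$. So Theorem~\ref{thm:main}, with the same bound $3$, holds for every compact $K$ of weight at most $\kappa$ such that $C(K)$ is isometric to a subspace of $\ell_\infty$.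
\end{remark}

\section{One functional for two subspaces}\label{sec:two}

In Proposition~\ref{prop:countable} each $\nu_n$ has to imitate $p_n$ on a single space $F_k$, on which $p_n$ is already nearly contractive. If $V$ has dimension $\omega_1$, then uncountably many finite-dimensional subspaces share the same threshold $m$ in Lemma~\ref{lem:threshold}. For two of them, $F_0$ and $F_1$, the threshold of $F_0+F_1$ may be much larger than $m$, and for $n$ between the two thresholds nothing is known about $\|p_n|_{F_0+F_1}\|$. The chain condition will require a functional of controlled norm that is close to $p_n$ on $F_0$ and on $F_1$ for these $n$. The Hahn--Banach theorem turns this into an inequality.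

\begin{lemma}\label{lem:HB}
Let $F_0,F_1$ be subspaces of a Banach space $X$, let $p$ be a linear functional on $F_0+F_1$, and let $r,\eta>0$ satisfy
\begin{equation}\label{eq:HB}
|p(x)+p(z)|\le r\|x+z\|+\eta(\|x\|+\|z\|)\qquad(x\in F_1,\ z\in F_0).
\end{equation}
Then there is $\psi\in X^*$ with $\|\psi\|\le r$ and $\|(\psi-p)|_{F_i}\|\le\eta$ for $i=0,1$.
\end{lemma}

\begin{proof}
On $X\times F_1\times F_0$ consider the norm $N(w,x,z)=r\|w\|+\eta\|x\|+\eta\|z\|$. By \eqref{eq:HB}, the functional $(x+z,x,z)\mapsto p(x)+p(z)$ on the subspace $\{(x+z,x,z):x\in F_1,\ z\in F_0\}$ is bounded in absolute value by $N$. Extend it to a functional on the product with the same bound, and write the extension as $(w,x,z)\mapsto\psi(w)+\psi_1(x)+\psi_0(z)$. Setting two of the variables to zero gives $\|\psi\|\le r$ and $\|\psi_i\|\le\eta$. Evaluating at $(x,x,0)$ and $(z,0,z)$ gives $p=\psi+\psi_i$ on $F_i$.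
\end{proof}

Conversely, \eqref{eq:HB} holds whenever such a $\psi$ exists, by the triangle inequality. Two observations show what \eqref{eq:HB} needs. Let $x_0\neq x_1$ be linearly independent unit vectors at a very small distance and $F_i=\mathbb Rx_i$. If $p(x_1)=1$ and $p(x_0)=-1$, then $p$ has norm one on each $F_i$, and \eqref{eq:HB} with $x=x_1$, $z=-x_0$ reads $2\le r\|x_1-x_0\|+2\eta$, which fails for $\eta<1$ unless $r$ is huge. So arbitrary pairs of subspaces cannot be handled. If instead $p(x_1)=1$ and $p(x_0)=1-\eta$, then a functional equal to $p$ on both lines has norm at least $\eta/\|x_1-x_0\|$, whereas a norm-one functional $\psi$ with $\psi(x_1)=1$ is within $\eta$ of $p$ on both lines as soon as $\|x_1-x_0\|\le\eta$. So the tolerance $\eta$ is essential.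

We only need \eqref{eq:HB} for pairs taken from a suitably thinned uncountable family, in which any two members look alike. The next example shows which resemblances matter and that they yield $r=3$.

\begin{example}\label{ex:seven}
Let $K_0=\{e,c_0,c_1,c_*,d_0,d_1,d_*\}$ be discrete, $X=C(K_0)$, and for $i=0,1$ let
\[
C_i=\{c_i,c_*\},\qquad D_i=\{d_i,d_*\},\qquad T_it=t_1\mathbf 1+t_21_{C_i}+t_31_{D_i}\quad(t\in\mathbb R^3),\qquad F_i=T_i(\mathbb R^3).
\]
The function $T_it$ equals $t_1+t_2$ on $C_i$, $t_1+t_3$ on $D_i$, and $t_1$ elsewhere. How large can the norm of a functional $p$ on $F_0+F_1$ be if $\|p|_{F_0}\|,\|p|_{F_1}\|\le1$?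

\emph{It can be $3$.} Let $p=\delta_{c_1}+\delta_{d_0}-\delta_e$. Functions in $F_1$ agree at $d_0$ and $e$, so $p=\delta_{c_1}$ on $F_1$; functions in $F_0$ agree at $c_1$ and $e$, so $p=\delta_{d_0}$ on $F_0$. The function $f=2\cdot1_{C_1}+2\cdot1_{D_0}-\mathbf 1$ takes only the values $\pm1$ because $C_1\cap D_0=\emptyset$, and $p(f)=1+1+1=3$.

\emph{It cannot exceed $3$.} Let $x=T_1t$ and $z=T_0u$. We replace $x$ by its copy $T_0t$ in $F_0$, so that $x+z=(T_1t-T_0t)+T_0(t+u)$. The difference $T_1t-T_0t$ in general lies in neither space, so we route it through a vector $y$: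
\begin{equation}\label{eq:three}
p(x)+p(z)=p(T_1t-y)-p(T_0t-y)+p(T_0(t+u)).
\end{equation}
The choice $y=0$ is useless, since $\|T_1t\|$ may be far larger than $\|x+z\|$. Let $y\in F_0\cap F_1$ be the constant midway between the largest and the smallest of $t_1$, $t_1+t_2$, $t_1+t_3$, and let $2\rho$ be the difference of these extremes; then $\|T_0t-y\|=\|T_1t-y\|=\rho$. The function $z$ is constant on $\{e,c_1,d_1\}$, where $x$ takes all three of its values, so $x+z$ has oscillation at least $2\rho$ and $\rho\le\|x+z\|$. For the last term, every function in $F_0$ attains its norm on $\{e,c_*,d_*\}$, and $T_0t$ and $T_1t$ agree at these points, so $\|T_0(t+u)\|\le\|T_1t+T_0u\|=\|x+z\|$. The three vectors in \eqref{eq:three} lie in $F_1$, $F_0$, $F_0$ and have norm at most $\|x+z\|$. Hence $|p(x+z)|\le3\|x+z\|$.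

For the $p$ and $f$ above, with $x=2\cdot1_{C_1}$, $z=2\cdot1_{D_0}-\mathbf 1$ and $y=\mathbf 1$, identity \eqref{eq:three} reads $3=1-(-1)+1$: each term is as large as the estimate allows.
\end{example}

The upper bound used two properties: $T_1t$ and $T_0t$ have a \emph{common approximant} $y$ that is as close to both as $F_0$ is to $T_1t$, and some functionals that norm $F_0$ \emph{do not distinguish} $T_0$ from $T_1$. The next lemma repeats the computation when both hold up to an error $\delta$. In general the approximants do not lie in $F_0\cap F_1$; they lie in an auxiliary space $Y$, and $p$ must be controlled on $F_i+Y$. For $t\in\mathbb R^N$ let $|t|=\sum_i|t_i|$.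

\begin{lemma}\label{lem:three}
Let $0\le\delta\le1\le M$. Let $T_0,T_1:\mathbb R^N\to X$ be linear maps with ranges $F_0,F_1$, such that $|t|\le M\|T_1t\|$ for all $t$. Let $Y\subseteq X$ be a subspace and $\Delta_0\subseteq B_{X^*}$. Assume:
\begin{enumerate}
\item[(A)] for every $t$ there is $y\in Y$ with $\|T_it-y\|\le\operatorname{dist}(T_1t,F_0)+4\delta|t|$ for $i=0,1$;
\item[(B)] $\|w\|\le(1+\delta)\sup_{d\in\Delta_0}|d(w)|$ for $w\in F_0$, and $|d(T_1t)-d(T_0t)|\le\delta|t|$ for all $d\in\Delta_0$ and all $t$.
\end{enumerate}
If $p$ is a linear functional on $F_0+F_1+Y$ with $\|p|_{F_i+Y}\|\le1+\delta$ for $i=0,1$, then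
\[
|p(x)+p(z)|\le3\|x+z\|+25M\delta\,(\|x\|+\|z\|)\qquad(x\in F_1,\ z\in F_0).
\]
\end{lemma}

\begin{proof}
Let $x=T_1t$, $z=T_0u$, and let $y$ be given by (A). Identity \eqref{eq:three} holds by linearity. Since $-z\in F_0$, we have $\operatorname{dist}(T_1t,F_0)\le\|x+z\|$, so
\[
\|T_1t-y\|+\|T_0t-y\|\le2\|x+z\|+8\delta|t|.
\]
For $d\in\Delta_0$, (B) gives $|d(T_0t+T_0u)|\le|d(T_1t+T_0u)|+\delta|t|\le\|x+z\|+\delta|t|$, hence
\[
\|T_0(t+u)\|\le(1+\delta)\bigl(\|x+z\|+\delta|t|\bigr)\le(1+\delta)\|x+z\|+2\delta|t|.
\]
The three vectors in \eqref{eq:three} lie in $F_1+Y$, $F_0+Y$ and $F_0$. Therefore, using $\delta\le1$,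
\[
|p(x)+p(z)|\le(1+\delta)\bigl[(3+\delta)\|x+z\|+10\delta|t|\bigr]\le3\|x+z\|+5\delta\|x+z\|+20\delta|t|.
\]
Finally $\|x+z\|\le\|x\|+\|z\|$ and $|t|\le M\|x\|$.
\end{proof}

Hypothesis (A) is asymmetric: it measures the distance from $F_1$ to $F_0$. In the application $F_0$ comes earlier than $F_1$ in an enumeration of length $\omega_1$.

\section{The poset of finite approximations}\label{sec:poset}

Fix $X,\Delta,V,p_n$ as in Theorem~\ref{thm:A}. A condition will decide finitely many of the $\nu_n$. If these were arbitrary elements of $X^*$, uncountably many different choices of $\nu_0$ would be pairwise incompatible. So they must come from a countable set, and we take the set $\mathcal N$ of finite linear combinations of elements of $\Delta$ with rational coefficients. On finite-dimensional subspaces nothing is lost.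

\begin{lemma}\label{lem:rational}
Let $\psi\in X^*$ with $\|\psi\|\le3$, let $F\subseteq X$ be finite-dimensional and $\eta>0$. There is $\nu\in\mathcal N$ with $\|\nu\|<3+\eta$ and $\|(\nu-\psi)|_F\|\le\eta$.
\end{lemma}

\begin{proof}
Let $S\subseteq F^*$ be the convex set of restrictions to $F$ of finite sums $\sum c_dd$ with $d\in\Delta$ and $\sum|c_d|\le3$. If $\psi|_F$ were not in the closure of $S$, separation in the finite-dimensional space $F^*$, whose dual is $F$, would give $x\in F$ with $\psi(x)>\sup_{\sigma\in S}\sigma(x)=3\sup_{d\in\Delta}|d(x)|=3\|x\|$, contrary to $\|\psi\|\le3$. So some such sum is within $\eta/2$ of $\psi$ on $F$. Replace the $c_d$ by rationals $c'_d$ with $\sum|c_d-c'_d|<\eta/2$; as $\|d\|\le1$, this moves the sum by less than $\eta/2$ in $X^*$.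
\end{proof}

For a subspace $F\subseteq V$ and $\varepsilon>0$, say that $\nu\in X^*$ is \emph{$(F,\varepsilon)$-good at $n$} if
\[
\|\nu\|<3+\varepsilon\qquad\text{and}\qquad\|(\nu-p_n)|_F\|\le\varepsilon .
\]
This property persists when $F$ is made smaller or $\varepsilon$ larger.

The poset $P$ consists of the triples $(s,F,\varepsilon)$ where $s=(\nu_0,\dots,\nu_{k-1})$ is a finite sequence in $\mathcal N$, of length $|s|=k$, $F\subseteq V$ is finite-dimensional, $\varepsilon>0$ is rational, and
\begin{equation}\label{eq:side}
\|p_n|_F\|\le3\qquad\text{for all }n\ge|s|.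
\end{equation}
We put $(s',F',\varepsilon')\le(s,F,\varepsilon)$ if $s'=(\nu'_n)_{n<|s'|}$ extends the sequence $s$, $F'\supseteq F$, $\varepsilon'\le\varepsilon$, and $\nu'_n$ is $(F,\varepsilon)$-good at $n$ for $|s|\le n<|s'|$. Thus $s$ is the part already decided and $(F,\varepsilon)$ is a promise about all later terms. The relation is reflexive and antisymmetric. It is transitive because a term that is $(F',\varepsilon')$-good at $n$ is $(F,\varepsilon)$-good at $n$. The triple $(\emptyset,\{0\},1)$ is a condition. Requirement \eqref{eq:side} guarantees that the promise can be kept; any constant in $(1,3]$ would serve in it.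

\begin{lemma}\label{lem:extend}
Let $c=(s,F,\varepsilon)\in P$.
\begin{enumerate}
\item[(a)] For every $m\ge|s|$ there is $s'$ of length $m$ with $(s',F,\varepsilon)\in P$ and $(s',F,\varepsilon)\le c$.
\item[(b)] For $f\in V$ and $j\ge1$, the sets $D_f=\{(s,F,\varepsilon)\in P:f\in F\}$ and $D^j=\{(s,F,\varepsilon)\in P:|s|\ge j,\ \varepsilon<1/j\}$ are dense.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $|s|\le n<m$, extend $p_n|_F$ to $\psi\in X^*$ with $\|\psi\|\le3$ by \eqref{eq:side} and the Hahn--Banach theorem. Lemma~\ref{lem:rational} with $\eta=\varepsilon$ gives $\nu_n\in\mathcal N$ that is $(F,\varepsilon)$-good at $n$. Append these terms to $s$; \eqref{eq:side} still holds for the longer sequence.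

(b) Let $F'=F+\mathbb Rf$ and take a rational $\varepsilon'>0$ with $\varepsilon'\le\varepsilon$ and $\varepsilon'<1/j$. By Lemma~\ref{lem:threshold} there is $m\ge\max\{|s|,j\}$ with $\|p_n|_{F'}\|\le3$ for $n\ge m$. Take $s'$ of length $m$ from (a). Then $(s',F',\varepsilon')$ is a condition; it extends $c$, because the order asks the new terms to be good only for the old promise $(F,\varepsilon)$; and it lies in $D_f\cap D^j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming that $P$ is ccc]
There are at most $\kappa$ sets $D^j$ and $D_f$ with $f$ in the given basis of $V$. By $\mathsf{MA}_\kappa$ some filter $G$ meets all of them. Any two members of $G$ have a common extension, so their first coordinates are initial segments of one sequence; since $G$ meets every $D^j$, the union of the first coordinates is an infinite sequence $(\nu_n)_{n\in\omega}$.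

Let $f\in V$ and $j\ge1$, and write $f$ as a combination of basis vectors $f_1,\dots,f_l$. A common extension in $G$ of members of $G\cap D_{f_1},\dots,G\cap D_{f_l},G\cap D^j$ is a condition $(s,F,\varepsilon)\in G$ with $f\in F$ and $\varepsilon<1/j$. For $n\ge|s|$, a common extension in $G$ of $(s,F,\varepsilon)$ and a member of $G\cap D^{n+1}$ has first coordinate of length greater than $n$, so $\nu_n$ is $(F,\varepsilon)$-good at $n$. Hence $\|\nu_n\|<3+1/j$ and $|\nu_n(f)-p_n(f)|\le\|f\|/j$ for $n\ge|s|$. It follows that $\limsup_n\|\nu_n\|\le3$ and $\nu_n(f)-p_n(f)\to0$.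

Let $\lambda_n=3/\max\{3,\|\nu_n\|\}$. Then $\|\lambda_n\nu_n\|\le3$ and $\|\lambda_n\nu_n-\nu_n\|=\max\{0,\|\nu_n\|-3\}\to0$, so the functionals $\lambda_n\nu_n$ are as required.
\end{proof}

\section{The chain condition}\label{sec:knaster}

A poset is \emph{Knaster} if every uncountable set of conditions has an uncountable pairwise compatible subset. Knaster posets are ccc, so the following proposition completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:main}.

\begin{proposition}\label{prop:knaster}
The poset $P$ is Knaster.
\end{proposition}

We thin out a given uncountable family until every pair satisfies the hypotheses of Lemma~\ref{lem:three}. Most steps use only the pigeonhole principle: a map from an uncountable set to a countable set is constant on an uncountable subset. The common approximants of (A) range over an uncountable set of vectors, and for them we need the following weak form of Fodor's lemma.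

\begin{lemma}\label{lem:fodor}
If $\gamma:\omega_1\setminus\{0\}\to\omega_1$ satisfies $\gamma(\alpha)<\alpha$ for all $\alpha$, then $\gamma$ is constant on an uncountable set.
\end{lemma}

\begin{proof}
Suppose that all fibers of $\gamma$ are countable. Then for each $\xi<\omega_1$ only countably many $\alpha$ have $\gamma(\alpha)\le\xi$, so we can choose $\xi_0<\xi_1<\cdots<\omega_1$ such that $\xi_{k+1}>\alpha$ whenever $\gamma(\alpha)\le\xi_k$. Let $\alpha=\sup_k\xi_k<\omega_1$. Since $\gamma(\alpha)<\alpha$, there is $k$ with $\gamma(\alpha)\le\xi_k$, and then $\alpha<\xi_{k+1}\le\alpha$, a contradiction.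
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:knaster}]
\emph{Step 0: common shape.} Let an uncountable set of conditions be given. For each of them choose a basis of unit vectors $x^1,\dots,x^N$ of its space $F$ and an integer $M\ge1$ with $|t|\le M\|\sum_it_ix^i\|$ for $t\in\mathbb R^N$; such $M$ exists because all norms on $\mathbb R^N$ are equivalent. There are countably many possibilities for $(s,\varepsilon,N,M)$, since $\mathcal N$ is countable. So we find distinct conditions $c_\alpha=(s,F_\alpha,\varepsilon)$, $\alpha<\omega_1$, in the given set, with the same $s,\varepsilon,N,M$; being distinct, they have $N\ge1$. Let $x_\alpha^1,\dots,x_\alpha^N$ be the chosen basis of $F_\alpha$ and $T_\alpha t=\sum_it_ix^i_\alpha$, so that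
\[
\|T_\alpha t\|\le|t|\le M\|T_\alpha t\|.
\]
Put $\delta=\min\{1,\varepsilon/(50M)\}$, so that $25M\delta\le\varepsilon/2$.

\emph{Step 1: common approximants.} For a pair $\beta<\alpha$ and a vector $t$ we need $y$ as close to $T_\alpha t$ as $F_\beta$ is. A nearest point in $F_\beta$ would depend on the pair. To obtain a choice that depends on $\alpha$ alone, we approximate from all earlier spaces at once. Let $W_\alpha$ be the linear span of $\bigcup_{\beta<\alpha}F_\beta$, and let
\[
q_\alpha(t)=\operatorname{dist}(T_\alpha t,W_\alpha).
\]
This is a seminorm on $\mathbb R^N$ with $q_\alpha(t)\le|t|$, and $q_\alpha(t)\le\operatorname{dist}(T_\alpha t,F_\beta)$ for $\beta<\alpha$. To have only finitely many vectors to approximate, fix a finite set $\Theta\subseteq\{t:|t|=1\}$ such that every $t$ with $|t|=1$ has $|t-\theta|\le\delta$ for some $\theta\in\Theta$.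

For $\xi<\omega_1$ let $Q_\xi\subseteq V$ be the countable set of rational linear combinations of the vectors $x^i_\beta$ with $\beta\le\xi$, $i\le N$. For $\alpha\ge1$ the increasing union $\bigcup_{\xi<\alpha}Q_\xi$ is dense in $W_\alpha$. As $\Theta$ is finite, there are $\gamma(\alpha)<\alpha$ and a map $y_\alpha:\Theta\to Q_{\gamma(\alpha)}$ with
\begin{equation}\label{eq:approx}
\|T_\alpha\theta-y_\alpha(\theta)\|\le q_\alpha(\theta)+\delta\qquad(\theta\in\Theta).
\end{equation}
By Lemma~\ref{lem:fodor}, $\gamma$ has a constant value $\xi$ on an uncountable set. There are countably many maps $\Theta\to Q_\xi$, so $y_\alpha$ equals one map $y_*$ on an uncountable subset. Cover $[0,1]$ by finitely many intervals of length $\delta$ and record which interval contains $q_\alpha(\theta)$, for each $\theta\in\Theta$. This gives an uncountable $A_1\subseteq\omega_1$ on which $y_\alpha=y_*$ and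
\begin{equation}\label{eq:q}
|q_\alpha(\theta)-q_\beta(\theta)|\le\delta\qquad(\alpha,\beta\in A_1,\ \theta\in\Theta).
\end{equation}
Let $Y\subseteq V$ be the finite-dimensional span of $y_*(\Theta)$.

We verify (A) for $T_1=T_\alpha$, $T_0=T_\beta$, where $\beta<\alpha$ are in $A_1$. Given $t$, choose $\theta\in\Theta$ with $|t-|t|\theta|\le\delta|t|$ (any $\theta$ if $t=0$) and let $y=|t|\,y_*(\theta)\in Y$. For $\sigma\in\{\alpha,\beta\}$, \eqref{eq:approx} and \eqref{eq:q} give
\[
\|T_\sigma t-y\|\le\|T_\sigma(t-|t|\theta)\|+|t|\,\|T_\sigma\theta-y_*(\theta)\|\le\delta|t|+|t|\,(q_\sigma(\theta)+\delta)\le|t|\,q_\alpha(\theta)+3\delta|t|,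
\]
and $|t|\,q_\alpha(\theta)=q_\alpha(|t|\theta)\le q_\alpha(t)+\delta|t|\le\operatorname{dist}(T_\alpha t,F_\beta)+\delta|t|$.

\emph{Step 2: common norming functionals.} Since $\Delta$ is norming, the open sets $\{x:|d(x)|>(1+\delta)^{-1}\}$, $d\in\Delta$, cover the unit sphere of $F_\alpha$, which is compact. So there is a finite $\Delta_\alpha\subseteq\Delta$ with $\|w\|\le(1+\delta)\max_{d\in\Delta_\alpha}|d(w)|$ for $w\in F_\alpha$. As $\Delta$ has countably many finite subsets, $\Delta_\alpha$ equals one set $\Delta_0$ for uncountably many $\alpha\in A_1$. The numbers $d(x^i_\alpha)$, for $d\in\Delta_0$ and $i\le N$, lie in $[-1,1]$; covering this interval by finitely many intervals of length $\delta$, we get an uncountable $A_2\subseteq A_1$ with $\Delta_\alpha=\Delta_0$ and $|d(x^i_\alpha)-d(x^i_\beta)|\le\delta$ for $\alpha,\beta\in A_2$, $d\in\Delta_0$, $i\le N$. Then $|d(T_\alpha t)-d(T_\beta t)|\le\delta|t|$, so (B) holds for all pairs from $A_2$.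

\emph{Step 3: common threshold.} Lemma~\ref{lem:three} applies to $p_n$ only when $p_n$ is nearly contractive on the spaces $F_\alpha+Y$, and this holds only from some point on. Up to that point we extend each condition separately and use the countability of $\mathcal N$ to make the extensions agree. For $\alpha\in A_2$ take $m_\alpha\ge|s|$ with $\|p_n|_{F_\alpha+Y}\|\le1+\delta$ for $n\ge m_\alpha$ (Lemma~\ref{lem:threshold}), and $s_\alpha$ of length $m_\alpha$ with $(s_\alpha,F_\alpha,\varepsilon)\le c_\alpha$ (Lemma~\ref{lem:extend}(a)). There is an uncountable $A\subseteq A_2$ on which $s_\alpha$ equals one sequence $s'$, of length $m$ say. For $\alpha\in A$ the condition $c'_\alpha=(s',F_\alpha,\varepsilon)$ extends $c_\alpha$, and $\|p_n|_{F_\alpha+Y}\|\le1+\delta$ for all $n\ge m$.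

\emph{Step 4: amalgamation.} Let $\beta<\alpha$ be in $A$. By Lemma~\ref{lem:threshold} there is $m^*\ge m$ with $\|p_n|_{F_\alpha+F_\beta}\|\le3$ for $n\ge m^*$. Let $m\le n<m^*$. By Steps 1--3 and Lemma~\ref{lem:three}, $p_n$ satisfies \eqref{eq:HB} for $F_1=F_\alpha$, $F_0=F_\beta$ with $r=3$ and $\eta=\varepsilon/2$. Lemma~\ref{lem:HB} gives $\psi\in X^*$ with $\|\psi\|\le3$ that is within $\varepsilon/2$ of $p_n$ on $F_\alpha$ and on $F_\beta$. Lemma~\ref{lem:rational}, applied to $\psi$, $F_\alpha+F_\beta$ and $\varepsilon/2$, gives $\nu_n\in\mathcal N$ that is $(F_\alpha,\varepsilon)$-good and $(F_\beta,\varepsilon)$-good at $n$. Let $s''$ be $s'$ followed by $\nu_m,\dots,\nu_{m^*-1}$. Then $(s'',F_\alpha+F_\beta,\varepsilon)$ is a condition by the choice of $m^*$, and it extends $c'_\alpha\le c_\alpha$ and $c'_\beta\le c_\beta$. So $\{c_\alpha:\alpha\in A\}$ is pairwise compatible.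
\end{proof}

The countable norming set entered in three places: in Lemma~\ref{lem:rational}, in the countability of $\mathcal N$ (Steps 0 and 3), and in Step 2. The axiom and the bound on the dimension of $V$ were used only to obtain the filter $G$.

\section{What cannot be improved}\label{sec:limits}

\subsection*{The constant $3$}

In Example~\ref{ex:seven} the norm $3$ is forced by a functional that takes the value $1$ at $\mathbf 1$ and at the indicators of two disjoint sets. For a single pair of disjoint clopen sets in $K$ this can happen to $p_n$ for finitely many $n$ only, by \eqref{eq:limsup}, and an extension operator may ignore finitely many $n$ for each function. To defeat every operator we need uncountably many pairs, arranged so that the configuration reappears at arbitrarily large $n$ after any passage to uncountable subfamilies. Luzin's family provides this. Sets are \emph{almost disjoint} if their intersection is finite.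

\begin{lemma}\label{lem:luzin}
There are infinite, pairwise almost disjoint sets $A_\alpha\subseteq\omega$ $(\alpha<\omega_1)$ such that for all disjoint uncountable $S,S'\subseteq\omega_1$ and all $k\in\omega$ there are $\alpha\in S$, $\beta\in S'$ and $n\ge k$ with $n\in A_\alpha\cap A_\beta$.
\end{lemma}

\begin{proof}
Let $(A_i)_{i<\omega}$ be pairwise disjoint infinite sets. Suppose $\omega\le\alpha<\omega_1$ and the $A_\beta$, $\beta<\alpha$, are defined. Enumerate the ordinals below $\alpha$ without repetitions as $\beta_0,\beta_1,\dots$. By almost disjointness $A_{\beta_i}\setminus\bigcup_{j<i}A_{\beta_j}$ is infinite; pick $n_i\ge i$ in it and let $A_\alpha=\{n_i:i\in\omega\}$. This set is unbounded, hence infinite. For $j>i$ we have $n_j\notin A_{\beta_i}$, so $A_\alpha\cap A_{\beta_i}\subseteq\{n_0,\dots,n_i\}$ is finite. Also $n_i\in A_\alpha\cap A_{\beta_i}$ and $n_i\ge i$, so for each $k$ all but at most $k$ ordinals $\beta<\alpha$ have an element $n\ge k$ in $A_\alpha\cap A_\beta$. Given $S,S',k$, take $\alpha\in S$, $\alpha\ge\omega$, with infinitely many elements of $S'$ below it; one of them is the required $\beta$.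
\end{proof}

\begin{theorem}\label{thm:sharp}
In ZFC, there are a separable compact space $K$ of weight $\omega_1$ and a countable discrete extension $L$ of $K$ such that every extension operator $E:C(K)\to C(L)$ has $\|E\|\ge3$. Consequently, under $\mathsf{MA}+\neg\mathsf{CH}$ the exact uniform constant for separable compact spaces of weight $\omega_1$ is $3$.
\end{theorem}

\begin{proof}
Let $(A_\alpha)$ be as in Lemma~\ref{lem:luzin} and split $\omega_1$ into disjoint uncountable sets $I$ and $J$. With $2=\{0,1\}$, let
\[
K=\{(x,y)\in2^I\times2^J:x=0\text{ or }y=0\},
\]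
and $C_\alpha=\{(x,y)\in K:x(\alpha)=1\}$, $D_\beta=\{(x,y)\in K:y(\beta)=1\}$ for $\alpha\in I$, $\beta\in J$. These sets are clopen and $C_\alpha\cap D_\beta=\emptyset$. (With two-element sets in place of $I$ and $J$ this is the space $K_0$ of Example~\ref{ex:seven}.) The space $K$ is the union of two copies of $2^{\omega_1}$ with one common point, so it is compact. It is separable by the Hewitt--Marczewski--Pondiczery theorem, which says that a product of at most $\mathfrak c$ separable spaces is separable. Its weight is at most $\omega_1$, and it is uncountable because the functions $1_{C_\alpha}$ are at mutual distance one, so that $C(K)$ is not separable.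

Define $u_n\in2^I$ and $w_n\in2^J$ by $u_n(\alpha)=1_{A_\alpha}(n)$ and $w_n(\beta)=1_{A_\beta}(n)$. In $2^I\times2^J\times(\omega+1)$, where $\omega+1=\omega\cup\{\omega\}$ is the convergent sequence, let
\[
a_n=(u_n,w_n,n),\qquad L=(K\times\{\omega\})\cup\{a_n:n\in\omega\},
\]
and identify $K$ with $K\times\{\omega\}$. The clopen set of points with third coordinate $n$ meets $L$ in $a_n$ only. So each $a_n$ is isolated in $L$, and every accumulation point of $\{a_n\}$ has the form $(x,y,\omega)$. If $x(\alpha)=y(\beta)=1$ for some $\alpha\in I$, $\beta\in J$, then infinitely many $n$ have $u_n(\alpha)=w_n(\beta)=1$, so that $A_\alpha\cap A_\beta$ is infinite; this is impossible as $\alpha\ne\beta$. Hence $(x,y)\in K$, the set $L$ is closed, and $L$ is a countable discrete extension of $K$.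

Let $E$ be an extension operator, $\nu_n(f)=Ef(a_n)$, and $\eta>0$. The coordinate function $(x,y,\xi)\mapsto x(\alpha)$ is a continuous extension of $1_{C_\alpha}$ to $L$ with value $1_{A_\alpha}(n)$ at $a_n$. By Lemma~\ref{lem:null}(a), $\nu_n(1_{C_\alpha})-1_{A_\alpha}(n)\to0$ for $\alpha\in I$. The coordinate functions $y(\beta)$ and the constant function give in the same way $\nu_n(1_{D_\beta})-1_{A_\beta}(n)\to0$ for $\beta\in J$ and $\nu_n(\mathbf 1)-1\to0$. For each $\alpha\in I$ and each $\beta\in J$ the corresponding difference is less than $\eta$ in absolute value from some index on. By the pigeonhole principle there are uncountable $S\subseteq I$, $S'\subseteq J$ and one $k$ such that all three differences are less than $\eta$ in absolute value for $n\ge k$, $\alpha\in S$, $\beta\in S'$. Take $\alpha\in S$, $\beta\in S'$, $n\ge k$ with $n\in A_\alpha\cap A_\beta$. The function $f=2\cdot1_{C_\alpha}+2\cdot1_{D_\beta}-\mathbf 1$ has norm one, and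
\[
\|E\|\ge Ef(a_n)=2\nu_n(1_{C_\alpha})+2\nu_n(1_{D_\beta})-\nu_n(\mathbf 1)>4(1-\eta)-(1+\eta)=3-5\eta .
\]
As $\eta$ is arbitrary, $\|E\|\ge3$. The last sentence of the theorem follows from this and Theorem~\ref{thm:main}.
\end{proof}

\subsection*{Separability}

\begin{proposition}\label{prop:nonseparable}
In ZFC, the one-point compactification $K$ of a discrete space of size $\omega_1$ has a countable discrete extension $L$ with no extension operator $C(K)\to C(L)$.
\end{proposition}

\begin{proof}
Let $(A_\alpha)_{\alpha<\omega_1}$ be any family of infinite, pairwise almost disjoint subsets of $\omega$. The Mr\'owka space $\Psi=\{a_n:n\in\omega\}\cup\{b_\alpha:\alpha<\omega_1\}$ has isolated points $a_n$, and the basic neighborhoods of $b_\alpha$ are $U_{\alpha,k}=\{b_\alpha\}\cup\{a_n:n\in A_\alpha,\ n\ge k\}$. It is Hausdorff by almost disjointness, and locally compact since each $U_{\alpha,k}$ is compact. Let $L=\Psi\cup\{\infty\}$ be its one-point compactification. The closed subspace $\{b_\alpha:\alpha<\omega_1\}\cup\{\infty\}$ is compact and each $b_\alpha$ is isolated in it, so it is a copy of $K$, and $L$ is a countable discrete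 extension of $K$.

Suppose $E$ is an extension operator and $\nu_n(f)=Ef(a_n)$. Let $e_\alpha=1_{\{b_\alpha\}}\in C(K)$. For a finite $S\subseteq\omega_1$ and signs $\sigma_\alpha=\pm1$ we have $\|\sum_{\alpha\in S}\sigma_\alpha e_\alpha\|\le1$, so $\sum_{\alpha\in S}|\nu(e_\alpha)|\le\|\nu\|$ for every $\nu\in C(K)^*$. Thus each functional vanishes at all but countably many $e_\alpha$, and there is $\alpha$ with $\nu_n(e_\alpha)=0$ for all $n$. On the other hand $U_{\alpha,0}$ is compact and open in $L$, its indicator extends $e_\alpha$, and Lemma~\ref{lem:null}(a) gives $\nu_n(e_\alpha)-1_{A_\alpha}(n)\to0$. This is impossible because $A_\alpha$ is infinite.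
\end{proof}

This $K$ has weight $\omega_1$. The proof of Theorem~\ref{thm:A} breaks down at Lemma~\ref{lem:rational}: any countable set $\mathcal N\subseteq C(K)^*$ vanishes at some $e_\alpha$, so it cannot approximate $\delta_{b_\alpha}$ on the line $\mathbb Re_\alpha$.

\subsection*{The axiom}

\begin{corollary}\label{cor:independent}
The statement ``for every separable compact space $K$ of weight $\omega_1$ and every countable discrete extension $L$ of $K$ there is an extension operator $C(K)\to C(L)$'' is independent of ZFC: it holds under $\mathsf{MA}+\neg\mathsf{CH}$ and fails under $\mathsf{CH}$.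
\end{corollary}

\begin{proof}
The first part is Theorem~\ref{thm:main}. The cardinal in (K2) is uncountable, since a countable set is covered by a sequence of singletons, and at most $\mathfrak c$, since $\mathbb R$ does not have measure zero. Under $\mathsf{CH}$ it equals $\omega_1=\mathfrak c$, so by (K2) it suffices to have a separable compact line of weight $\mathfrak c$. Take $K=[0,1]\times\{0,1\}$ with the lexicographic order and the order topology. Every subset has a supremum, so $K$ is compact. The points with rational first coordinate are dense: an open interval around $(x,0)$ with $x>0$ contains all $(x',i)$ with $x'<x$ close to $x$, one around $(x,1)$ with $x<1$ contains all $(x',i)$ with $x'>x$ close to $x$, and the two endpoints have rational first coordinate. The intervals form a base of size $\mathfrak c$. Finally, for $x\in[0,1]$ the set of points below $(x,1)$ is open with largest element $(x,0)$, so any base contains a set with largest element $(x,0)$; these sets are distinct for distinct $x$.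
\end{proof}

\section{Exact sequences with kernel $c_0$}\label{sec:twisted}

A sequence $0\to c_0\xrightarrow{\,i\,}Y\xrightarrow{\,\pi\,}X\to0$ of Banach spaces and bounded operators is \emph{exact} if $i$ is injective, $\pi$ is surjective and $i(c_0)=\ker\pi$. It \emph{splits} if there is a bounded operator $R:Y\to c_0$ with $R\circ i=\mathrm{id}$. A countable discrete extension gives such a sequence, with $\pi:C(L)\to C(K)$ the restriction map and $i(w)$ the function that vanishes on $K$ and equals $w_n$ at $a_n$ (Lemma~\ref{lem:null} and Tietze's theorem); an extension operator $E$ splits it through $Rg=\bigl((g-E\pi g)(a_n)\bigr)_n$. Theorem~\ref{thm:A} applies to all such sequences. The \emph{density} of $X$ is the least size of a dense subset.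

\begin{theorem}\label{thm:twisted}
Assume $\mathsf{MA}_\kappa$, where $\kappa\ge\omega_1$. If $X$ is isomorphic to a subspace of $\ell_\infty$ and has density at most $\kappa$, then every exact sequence $0\to c_0\xrightarrow{\,i\,}Y\xrightarrow{\,\pi\,}X\to0$ splits.
\end{theorem}

\begin{proof}
Replacing the norm of $X$ by the equivalent norm induced by an embedding in $\ell_\infty$ does not affect exactness or splitting, so we assume that $X$ has a countable norming set. By the open mapping theorem there is $C_1>0$ such that every $v\in X$ equals $\pi(y)$ for some $y$ with $\|y\|\le C_1\|v\|$, and $i$ is an isomorphism onto the closed subspace $\ker\pi$. Let $C_2=\|i^{-1}\|$. The functional $i(w)\mapsto w_n$ on $i(c_0)$ has norm at most $C_2$; extend it by the Hahn--Banach theorem to $y^*_n\in Y^*$ with $\|y_n^*\|\le C_2$.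

Let $V$ be the span of a dense subset of $X$ of size at most $\kappa$. Lifting the members of an algebraic basis of $V$, we get a linear map $\tau:V\to Y$ with $\pi\tau=\mathrm{id}_V$. Put $p_n=y_n^*\circ\tau$. Given $v\in V$, take $y$ with $\pi(y)=v$ and $\|y\|\le C_1\|v\|$. Then $\tau v-y=i(w)$ for some $w\in c_0$, so $p_n(v)=y_n^*(y)+w_n$ and $\limsup_n|p_n(v)|\le C_1C_2\|v\|$. Theorem~\ref{thm:A}, applied to $p_n/(C_1C_2)$ and rescaled, gives $\nu_n\in X^*$ with $\|\nu_n\|\le3C_1C_2$ and $\nu_n(v)-p_n(v)\to0$ for $v\in V$.

Let $z^*_n=y^*_n-\nu_n\circ\pi$, a bounded sequence in $Y^*$. We have $z^*_n(\tau v)=p_n(v)-\nu_n(v)\to0$ for $v\in V$ and $z_n^*(i(w))=w_n\to0$ for $w\in c_0$. So $z_n^*\to0$ pointwise on $\tau(V)+i(c_0)=\pi^{-1}(V)$, which is dense in $Y$ because $\pi$ is open and $V$ is dense; by boundedness $z_n^*\to0$ pointwise on $Y$. Hence $Ry=(z_n^*(y))_n$ defines a bounded operator $R:Y\to c_0$, and $R(i(w))=w$.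
\end{proof}

\begin{thebibliography}{1}

\bibitem{AK}
Antonio Avil\'es, Maciej Korpalski,
\emph{Barely alternating real almost chains and extension operators for compact lines},
arXiv:2403.19327 (2024).

\end{thebibliography}
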